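\title{Two pure surface braids commute or generate a free group}

\begin{abstract}
We prove that any two elements of the pure braid group of a connected orientable surface of finite type either commute or form a basis of a free group of rank two. This answers a question of Tom Church and extends a theorem of Leininger and Margalit on the pure braid groups of the disk. The result follows by induction from a theorem on extensions: the property ``any two elements commute or generate a free group'' passes from $Q$ to an extension of $Q$ by a hyperbolic surface group, provided that the monodromy fixes the punctures and acts trivially on the first homology of the closed surface. The proof uses the action of such an extension on the tree dual to an invariant multicurve.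
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a connected orientable surface of finite type, that is, of finite genus and with finitely many punctures and boundary components. For $n\ge1$ the \emph{pure surface braid group} $PB_n(S)$ is the fundamental group of the ordered configuration space
\[
F_n(S)=\{(x_1,\dots,x_n)\in S^n : x_i\neq x_j \text{ for } i\neq j\}.
\]
An element of $PB_n(S)$ is a motion of $n$ distinct points of $S$, up to homotopy, at the end of which every point is back where it started. For $n=1$ this is $\pi_1(S)$. When $S$ is a disk it is the classical pure braid group $PB_n$.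

We say that a group has \emph{property (CF)} if any two of its elements commute or generate a free group. Two noncommuting elements that generate a free group are a basis of it (Lemma~\ref{lem:free}), so (CF) says that any relation at all between two elements forces them to commute. Leininger and Margalit \cite{LM} proved that $PB_n$ has (CF) for all $n$. Tom Church asked whether the same is true for all pure surface braid groups; see \cite{LM}. We show that it is.

\begin{theorem}\label{thm:braid}
Let $S$ be a connected orientable surface of finite type and let $n\ge1$. For all $g,h\in PB_n(S)$, either $gh=hg$, or $\langle g,h\rangle$ is a free group of rank two with basis $g,h$.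
\end{theorem}

\begin{corollary}\label{cor:words}
Let $g,h\in PB_n(S)$. If $w(g,h)=1$ for some nontrivial reduced word $w$, then $gh=hg$. In particular, if $g^i$ and $h^j$ commute for some $i,j\neq0$, then $g$ and $h$ commute.
\end{corollary}

Indeed, otherwise $g,h$ would be a basis of a free group. The words ``pure'' and ``orientable'' are needed. The standard generators of the braid group on three strands satisfy $\sigma_1\sigma_2\sigma_1=\sigma_2\sigma_1\sigma_2$ and do not commute, because their images in the symmetric group do not. The fundamental group of the Klein bottle is generated by noncommuting elements $a,b$ with $bab^{-1}=a^{-1}$.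

Forgetting the last point maps $F_n(S)$ to $F_{n-1}(S)$ with fiber a surface, namely $S$ minus $n-1$ points. So $PB_n(S)$ is built from surface groups by repeated extension, and each surface group has (CF) for elementary reasons. This suggests a positive answer, but (CF) is not inherited by extensions: it can fail already for an extension of $\mathbb Z$ by a free group of rank two. In positive genus there is a specific reason for doubt. Dragging one point along a nonseparating simple loop acts on the complement of that point by Dehn twists about nonseparating curves, and a single twist of this kind destroys (CF). In a braid group, however, these twists come in pairs that cancel in homology, and Section~\ref{sec:example} shows by hand how the cancellation restores (CF). The general theorem isolates this homological condition.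

For a finite-type surface $\Sigma$ without boundary, let $\operatorname{Mod}(\Sigma)$ be the group of isotopy classes of orientation-preserving homeomorphisms, let $\widehat\Sigma$ be the closed surface obtained by filling in the punctures, and let
\[
\mathcal I(\Sigma)\le\operatorname{Mod}(\Sigma)
\]
be the subgroup of classes that fix every puncture and act trivially on $H_1(\widehat\Sigma;\mathbb Z)$. A mapping class induces an outer automorphism of $\pi_1(\Sigma)$. For an extension $1\to K\to\Gamma\to Q\to1$, conjugation in $\Gamma$ induces a homomorphism $Q\to\operatorname{Out}(K)$, the \emph{outer action}.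

\begin{theorem}\label{thm:ext}
Let $\Sigma$ be a connected oriented surface of finite type without boundary (possibly closed) with $\chi(\Sigma)<0$, and let $K=\pi_1(\Sigma)$. Let $1\to K\to\Gamma\to Q\to1$ be an extension whose outer action $Q\to\operatorname{Out}(K)$ takes values in the image of $\mathcal I(\Sigma)$. If $Q$ has \textup{(CF)}, then so does $\Gamma$.
\end{theorem}

The monodromy of a braid is isotopic to the identity on the closed surface, so Theorem~\ref{thm:braid} follows by induction on $n$; the case of the disk is included and is not assumed. The same induction gives a statement about mapping class groups.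

\begin{corollary}\label{cor:mcg}
Let $S$ be a connected oriented surface of finite type without boundary, $\chi(S)<0$, and let $Q\le\mathcal I(S)$ have \textup{(CF)}; for example, $Q$ may be abelian. Let $\Gamma_n$ be the preimage of $Q$ in the pure mapping class group of $S$ with $n$ additional marked points. Then $\Gamma_n$ has \textup{(CF)}.
\end{corollary}

Here is the plan of the proof of Theorem~\ref{thm:ext}. If the images of $g,h\in\Gamma$ in $Q$ do not commute, they generate a free group and so do $g$ and $h$. So we may assume that $Q=A$ is abelian. An abelian group of mapping classes preserves a multicurve $C$ on each of whose complementary pieces it acts trivially or by powers of one pseudo-Anosov class; for subgroups of $\mathcal I(\Sigma)$ no permutations of pieces and no finite-order symmetries occur (Section~\ref{sec:torelli}). The group $\Gamma$ then acts on the tree dual to the preimage of $C$ in the universal cover (Section~\ref{sec:tree}). Pairs that fix a vertex are treated in Section~\ref{sec:vertex}. For the other pairs, ping-pong in the tree works unless the fixed sets or axes of $g$ and $h$ have a long overlap. The one long overlap that cannot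 be removed by changing generators is handled in Section~\ref{sec:twist}, where the homological hypothesis shows that $g$ and $h$ commute. Section~\ref{sec:proofB} assembles the cases and Section~\ref{sec:proofA} returns to braids.

\section{Two twists on a twice-punctured torus}\label{sec:example}

Let $\Sigma$ be the torus $\mathbb R^2/\mathbb Z^2$ with two punctures $p,q$, and let $C_1,C_2$ be horizontal circles, both oriented to the right, that cut $\Sigma$ into a punctured annulus $R$ around $p$ and a punctured annulus $R'$ around $q$ (Figure~\ref{fig:torus}). Take a base point $*\in R$ and let $x$ be the vertical loop at $*$, which crosses first $C_2$ and then $C_1$. Join $C_1$ and $C_2$ to $*$ along $x$, inside $R$, to get based loops $c_1,c_2$. Each of $R$ and $R'$ deformation retracts, together with its boundary circles, onto $C_1\cup C_2$ and the arc of $x$ that it contains. Hence $\pi_1(R)$ is free on $c_1,c_2$, and $K=\pi_1(\Sigma)$ is free on $c_1,c_2,x$.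

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.8]
\draw (0,0) rectangle (1,1);
\draw[thick,->] (0,0.25)--(0.6,0.25);
\draw[thick] (0.6,0.25)--(1,0.25) node[right]{$C_1$};
\draw[thick,->] (0,0.75)--(0.6,0.75);
\draw[thick] (0.6,0.75)--(1,0.75) node[right]{$C_2$};
\draw[dashed,->] (0.3,0)--(0.3,0.64) node[right]{$x$};
\draw[dashed] (0.3,0.64)--(0.3,1);
\fill (0.3,0.5) circle (0.013) node[left]{$*$};
\draw[fill=white] (0.65,0.5) circle (0.018) node[right=2pt]{$p$};
\draw[fill=white] (0.65,0.88) circle (0.018) node[right=2pt]{$q$};
\node at (0.9,0.5) {$R$};
\node at (0.9,0.12) {$R'$};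
\node at (0.9,0.88) {$R'$};
\end{tikzpicture}
\caption{A torus (opposite sides of the square are identified) with punctures $p$ and $q$. The circles $C_1,C_2$ cut it into two once-punctured annuli $R$ and $R'$. The loop $x$ based at $*$ crosses each circle once.}
\label{fig:torus}
\end{figure}

Let $f_{m,n}$ be the product of the $m$-th power of the Dehn twist about $C_1$ and the $n$-th power of the Dehn twist about $C_2$, both twists in the sense that makes $x$ follow the circle to the right. It fixes $c_1$ and $c_2$ and sends $x$ to $c_2^{\,n}xc_1^{\,m}$. In $H_1(\widehat\Sigma;\mathbb Z)=\mathbb Z^2$ we have $[c_1]=[c_2]$ and $[x]\mapsto[x]+(m+n)[c_1]$, so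
\[
f_{m,n}\in\mathcal I(\Sigma)\quad\Longleftrightarrow\quad m+n=0 .
\]
The case $m=-n=\pm1$ comes from braids. Drag $p$ once around the horizontal circle through it by the isotopy $(\theta,y)\mapsto(\theta+s\rho(y),y)$, $0\le s\le1$, where $\rho$ is a bump function equal to $1$ at the height of $p$ and vanishing near the height of $q$. The time-one map is a twist below $p$ and the opposite twist above $p$.

\begin{proposition}\label{prop:example}
Let $\Gamma_{m,n}=K\rtimes\langle t\rangle$ with $tc_1t^{-1}=c_1$, $tc_2t^{-1}=c_2$ and $txt^{-1}=c_2^{\,n}xc_1^{\,m}$. The elements $t$ and $x$ commute if $m=n=0$, they generate a free group if $mn\neq0$, and they do neither if exactly one of $m,n$ is zero.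
\end{proposition}

\begin{proof}
The case $m=n=0$ is the definition. Put $u_i=t^ixt^{-i}=c_2^{\,ni}xc_1^{\,mi}$ for $i\in\mathbb Z$, and suppose $mn\ne0$. In a product of the $u_i^{\pm1}$ that is reduced in these symbols, two consecutive letters $x^{\pm1}$ with opposite exponents come from $u_iu_j^{-1}$ or $u_i^{-1}u_j$ with $i\neq j$, so they are separated by $c_1^{\,m(i-j)}\ne1$ or $c_2^{\,n(j-i)}\neq1$. No letter $x^{\pm1}$ cancels, and the $u_i$ are a basis of a free subgroup $N\le K$. Therefore
\begin{equation}\label{eq:shift}
\langle x,t\rangle=N\rtimes\langle t\rangle=\langle\, t,\ u_i\ (i\in\mathbb Z)\mid tu_it^{-1}=u_{i+1}\,\rangle ,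
\end{equation}
and eliminating the $u_i$ with $i\neq0$ leaves the free group on $u_0=x$ and $t$.

If $n=0\neq m$, then $x^{-1}txt^{-1}=c_1^{\,m}\neq1$, so $t$ and $x$ do not commute, but $t$ commutes with $x^{-1}txt^{-1}$. This relation does not hold in the free group on $x,t$, so $\langle x,t\rangle$ is not free by Lemma~\ref{lem:free}(a) below. If $m=0\neq n$, use $txt^{-1}x^{-1}=c_2^{\,n}$ instead.
\end{proof}

The bad case is the one in which the loop $x$ meets twisting at exactly one of the curves it crosses, and the condition $m+n=0$ excludes it. Lemma~\ref{lem:twist} is the general form of this observation. The proposition concerns one pair of elements; to control all pairs at once we shall let the group act on a tree, and Example~\ref{ex:tree} shows how the three outcomes look there.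

\begin{remark}[both conditions defining $\mathcal I(\Sigma)$ are needed]\label{rem:hyp}
Let $\Sigma$ be any surface as in Theorem~\ref{thm:ext} of genus at least one, let $c$ be a nonseparating simple closed curve, and let $\Gamma=K\rtimes\langle t\rangle$ with $t$ acting by the Dehn twist about $c$, which fixes the punctures. For a loop $x$ crossing $c$ once and suitable conventions, $tct^{-1}=c$ and $txt^{-1}=xc$. The last paragraph of the proof above shows that $\Gamma$ does not have (CF), although $Q=\mathbb Z$ does.

Now let $\Sigma=\mathbb C\setminus\{1,-1\}$, so that $H_1(\widehat\Sigma)=0$, and let $t$ act by $z\mapsto-z$. With base point $0$, the group $K$ is free on a loop $a$ around $1$ and its image $b$, and $t$ exchanges $a$ and $b$. Then $K\rtimes\langle t\rangle=\langle a,t\rangle$ is nonabelian and has the central element $t^2\ne1$, so it is not free.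
\end{remark}

\section{Preliminaries}\label{sec:prelim}

\subsection{Free groups}
A free group generated by $m$ elements has rank at most $m$. Free groups of finite rank are \emph{Hopfian}: surjective endomorphisms are injective. Consequently, any $r$ elements that generate a free group of rank $r$ form a basis. Subgroups of free groups are free, so abelian subgroups of free groups are cyclic.

\begin{lemma}\label{lem:free}
\begin{enumerate}
\item[(a)] If $g,h$ do not commute and generate a free group, they are a basis of it.
\item[(b)] Let $\pi\colon G\to G'$ be a homomorphism. If $\pi(g),\pi(h)$ generate a nonabelian free group, then $\langle g,h\rangle$ is free on $g,h$.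
\item[(c)] If $G_1$ and $G_2$ have \textup{(CF)}, so does $G_1\times G_2$. In particular this holds if $G_1$ has \textup{(CF)} and $G_2$ is abelian.
\item[(d)] In a free group no nontrivial element is conjugate to its inverse.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The rank is at most two and the group is nonabelian, so the rank is two. (b) By (a), no nontrivial reduced word vanishes on $\pi(g),\pi(h)$, so none vanishes on $g,h$. (c) If the coordinates of two elements commute in both factors, the elements commute; otherwise apply (b) to a projection. (d) If $ywy^{-1}=w^{-1}$, then $y,w$ satisfy a nontrivial relation and generate a free group, so they commute by (a), and $w^2=1$.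
\end{proof}

\begin{lemma}[ping-pong]\label{lem:pp}
Let $g,h$ be elements of a group acting on a set, and let $X_1,X_2$ be disjoint nonempty subsets with $g^mX_1\subset X_2$ and $h^mX_2\subset X_1$ for all $m\neq0$. Then $\langle g,h\rangle$ is free on $g,h$.
\end{lemma}

\begin{proof}
A word $g^{m_1}h^{n_1}g^{m_2}\cdots h^{n_{k-1}}g^{m_k}$ with nonzero exponents maps $X_1$ into $X_2$, so it is not trivial. Every nontrivial reduced word takes this form after conjugation by a high power of $g$.
\end{proof}

\subsection{Trees}
Let a group act on a simplicial tree $T$ \emph{without inversions}: an element that preserves an edge fixes its endpoints. We write $[x,y]$ for the geodesic between vertices and $d$ for the edge metric. An edge path without backtracking is a geodesic. The \emph{translation length} $\ell(\gamma)$ is the minimum of $d(x,\gamma x)$ over vertices $x$. If $\ell(\gamma)=0$, then $\gamma$ is \emph{elliptic} and its fixed set $\operatorname{Fix}(\gamma)$ is a nonempty subtree. Otherwise $\gamma$ is \emph{hyperbolic}: it preserves a unique line, its \emph{axis}, which it translates by $\ell(\gamma)$, and its nonzero powers are hyperbolic with the same axis.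 Two disjoint subtrees are joined by a unique shortest segment, the \emph{bridge}. For a line $M$, let $\operatorname{pr}_M(x)$ be the vertex of $M$ nearest to $x$. It satisfies $\operatorname{pr}_M(\gamma x)=\gamma\operatorname{pr}_M(x)$ if $\gamma M=M$, and for $o\in M$,
\begin{equation}\label{eq:proj}
\operatorname{pr}_M(x)=o\iff [o,x]\text{ does not begin with an edge of }M .
\end{equation}

\subsection{Hyperbolic surfaces}
In the rest of this section $R$ is a connected oriented finite-type surface without boundary, $\chi(R)<0$, and $L=\pi_1(R)$. A complete finite-area hyperbolic metric identifies $R$ with $\mathbb H^2/L$, where $L$ is a torsion-free lattice in $\operatorname{PSL}_2(\mathbb R)$. A nontrivial element of $L$ is \emph{peripheral} if it is freely homotopic into a puncture, that is, conjugate to $\delta^j$ with $\delta$ a simple loop around a puncture and $j\neq0$. Peripheral elements are exactly the parabolic ones; all other nontrivial elements are hyperbolic. The centralizer in $L$ of a nontrivial element is cyclic; for a hyperbolic element it is the stabilizer of its axis. Hence a nonabelian subgroup of $L$ has trivial centralizer in $L$, and $L$ has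 trivial center. A subgroup of infinite index is the fundamental group of a noncompact surface, so it is free.

\begin{lemma}\label{lem:surface}
The group $L$ has \textup{(CF)}.
\end{lemma}

\begin{proof}
If $R$ is noncompact, $L$ is free. If $R$ is closed, a subgroup of finite index is the fundamental group of a closed surface of genus at least two; its first Betti number is at least $4$, so it is not generated by two elements. The remaining subgroups are free.
\end{proof}

A lift $\tilde f$ to $\mathbb H^2$ of a homeomorphism $f$ of $R$ induces the automorphism $k\mapsto\tilde fk\tilde f^{-1}$ of the deck group $L$. Two lifts differ by an element of $L$, so the outer class depends only on $f$, and it is the image of $f$ in $\operatorname{Out}(L)$. As $L$ has trivial center,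
\begin{equation}\label{eq:lift}
\text{each automorphism in the outer class of }f\text{ is induced by exactly one lift of }f.
\end{equation}

\subsection{Mapping classes}
A \emph{multicurve} in $R$ is a finite, possibly empty set of disjoint, pairwise nonisotopic simple closed curves, none of which bounds a disk or a once-punctured disk. The number of its curves is bounded in terms of $R$, and every component of its complement has negative Euler characteristic. A class in $\operatorname{Mod}(R)$ is \emph{pseudo-Anosov} if it has a representative that preserves a pair of transverse measured foliations and multiplies their measures by $\lambda$ and $\lambda^{-1}$ for some $\lambda>1$. We use the following standard facts; see \cite{FM,FLP,CB,BLM,McC}.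
\begin{enumerate}
\item[(M1)] The map $\operatorname{Mod}(R)\to\operatorname{Out}(L)$ is injective.
\item[(M2)] To a class $f$ of infinite order that is not pseudo-Anosov one associates its \emph{canonical reduction system} $\mathcal C_f$, a nonempty multicurve up to isotopy, and $\mathcal C_{bfb^{-1}}=b(\mathcal C_f)$ for $b\in\operatorname{Mod}(R)$.
\item[(M3)] The centralizer of a pseudo-Anosov class is virtually cyclic.
\item[(M4)] Nonzero powers of pseudo-Anosov classes are pseudo-Anosov. For a pseudo-Anosov class $f$ and a complete finite-area hyperbolic metric on $R$, there is a measured geodesic lamination $\Lambda$ with $f(\Lambda)=\lambda\Lambda$, $\lambda\neq1$, which has no closed leaves, whose transverse measure has full support, and whose complementary regions are finite-sided ideal polygons or once-punctured ideal polygons.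
\item[(M5)] (Nielsen) A class of finite order is represented by a homeomorphism of finite order, which can be taken to be an isometry of some complete finite-area hyperbolic metric.
\item[(M6)] For a complete finite-area hyperbolic metric, every mapping class has a quasiconformal representative, whose lifts to $\mathbb H^2$ extend to homeomorphisms of the circle at infinity $S^1_\infty$.
\end{enumerate}
By (M1) we regard $\mathcal I(\Sigma)$ as a subgroup of $\operatorname{Out}(K)$. Besides (M3), we need only one consequence of being pseudo-Anosov.

\begin{lemma}\label{lem:pA}
An automorphism of $L$ whose outer class is pseudo-Anosov does not fix the conjugacy class of any nontrivial nonperipheral element $w$.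
\end{lemma}

\begin{proof}
Let $i(w,\Lambda)$ be the transverse measure of the closed geodesic of $w$ with respect to the lamination in (M4). If $f$ fixes the class of $w$, then $i(w,\Lambda)=i(f(w),f(\Lambda))=\lambda\, i(w,\Lambda)$, so $i(w,\Lambda)=0$. Since the measure has full support, the geodesic does not cross $\Lambda$; it is not a leaf, so it lies in a complementary region. But every loop in such a region is trivial or peripheral.
\end{proof}

\section{Classes acting trivially on the homology of the closed surface}\label{sec:torelli}

From now on $\Sigma$ and $K$ are as in Theorem~\ref{thm:ext}. A homeomorphism that preserves a multicurve may permute its curves and complementary pieces, and it may act on a piece with finite order. In the tree these phenomena would produce inversions and elements with a power that fixes more than the element itself, which ruins ping-pong. This section shows that they do not occur in $\mathcal I(\Sigma)$.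

For a multicurve $C$ let $\mathcal G$ be the \emph{dual graph}: it has a vertex for each component of $\Sigma-C$ and an edge for each curve, joining the components on its two sides. An orientation of an edge is a direction in which to cross the curve. A closed curve transverse to $C$ traces a closed edge path in $\mathcal G$, and, since the components are connected, every closed edge path is traced by a closed curve that meets $C$ once for each edge of the path.

\begin{lemma}\label{lem:pure}
Let $f$ represent a class in $\mathcal I(\Sigma)$ and let $f(C)=C$ for a multicurve $C$. Then $f$ preserves each component of $\Sigma-C$, each curve of $C$, and the two sides and the orientation of each curve.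
\end{lemma}

\begin{proof}
Let $\sigma$ be the automorphism of $\mathcal G$ induced by $f$. We first find the vertices that $\sigma$ could move. A component containing a puncture of $\Sigma$ is preserved. Let $R$ be a component of positive genus and take cycles $a,b$ in $R$ with intersection number $a\cdot b\neq0$. If $f(R)\neq R$, then $f(a)$ is disjoint from $b$, and in $\widehat\Sigma$ we get $a\cdot b=f_*(a)\cdot b=0$, a contradiction. Every other component has genus zero and no punctures; as its Euler characteristic is negative, the vertex has valence at least $3$, loops counted twice.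

Next, $\sigma$ acts trivially on $H_1(\mathcal G;\mathbb Z)$. Orient the edges. Sending a closed curve to the $1$-cycle of the edge path it traces defines a homomorphism $\Psi\colon H_1(\widehat\Sigma;\mathbb Z)\to H_1(\mathcal G;\mathbb Z)$, because the coefficient of an edge is an algebraic intersection number with the corresponding curve. It is onto, and $\Psi f_*=\sigma_*\Psi$. Since $f_*=\mathrm{id}$, also $\sigma_*=\mathrm{id}$.

Let $V,E$ be the numbers of vertices and edges, $V'$ the number of vertices moved by $\sigma$, $E'$ the number of edges that are not fixed as oriented edges, and $E''\le E'$ the number of edges mapped to themselves with reversed orientation. The traces of $\sigma$ on rational $0$-chains and $1$-chains are $V-V'$ and $E-E'-E''$. Their difference equals the difference of the traces on $H_0$ and $H_1$, which is $\chi(\mathcal G)=V-E$. Hence $V'=E'+E''\ge E'$. Every edge at a moved vertex is counted in $E'$, moved vertices have valence at least $3$, and an edge has two ends, so $3V'\le2E'\le2V'$. Thus $V'=E'=0$: components, curves and sides are preserved. As $f$ preserves the orientation of $\Sigma$ and the sides of each curve, it preserves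 the orientation of each curve.
\end{proof}

We regard a component $R$ of $\Sigma-C$ as a punctured surface. Its ends are punctures of $\Sigma$ and sides of curves of $C$, and by Lemma~\ref{lem:pure} the restriction $f|_R\in\operatorname{Mod}(R)$ fixes each end. Let $\widehat R$ be the closed surface obtained by filling in the ends. For a vector space $W$ with an automorphism $f$, the space of \emph{coinvariants} $W_f=W/(f-1)W$ is the largest quotient on which $f$ acts trivially.

\begin{lemma}\label{lem:piece}
Let $f,C$ be as in Lemma~\ref{lem:pure} and let $R$ be a component of $\Sigma-C$.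
\begin{enumerate}
\item[(a)] $f$ acts trivially on $H_1(\widehat R;\mathbb Q)$.
\item[(b)] If $f|_R$ has finite order in $\operatorname{Mod}(R)$, it is trivial.
\item[(c)] $\dim H_1(R;\mathbb Q)_f\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The intersection form on $H_1(R;\mathbb Q)$ is pulled back from $\widehat R$ and also from $\widehat\Sigma$, since $R$ is open in both. The map $H_1(R)\to H_1(\widehat R)$ is onto and the form on $H_1(\widehat R)$ is nondegenerate, so the radical of the form on $H_1(R)$ is the kernel of this map. For $z\in H_1(R)$ the class $f_*z-z$ vanishes in $H_1(\widehat\Sigma)$, so it lies in the radical and vanishes in $H_1(\widehat R)$.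

(b) By (M5), represent $f|_R$ by an isometry of finite order. It extends to a conformal automorphism $\varphi$ of $\widehat R$ that fixes the filled points. Suppose $\varphi\neq\mathrm{id}$. Near a fixed point $\varphi$ is a nontrivial rotation, so fixed points are isolated of index $1$. By (a) and the Lefschetz formula their number is $2-2\operatorname{genus}(\widehat R)$. This number is at least the number of ends of $R$, so $\chi(R)\ge0$, a contradiction.

(c) If $R$ has positive genus, $H_1(\widehat R;\mathbb Q)$ is a quotient of dimension at least two with trivial action. If $R$ has genus zero, $H_1(R;\mathbb Q)$ is spanned by the loops around the ends, whose classes are fixed; its dimension is the number of ends minus one, which is at least two.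
\end{proof}

\section{The tree of an abelian extension}\label{sec:tree}

In Sections \ref{sec:tree}--\ref{sec:twist}, $A$ is an abelian group and $1\to K\to\Gamma\to A\to1$ is an extension with outer action $A\to\mathcal I(\Sigma)\subset\operatorname{Out}(K)$. We say that $\gamma\in\Gamma$ \emph{lies over} its image $a\in A$.

\subsection{The multicurve}
We want to cut $\Sigma$ until $A$ preserves no curve inside a piece. Among the multicurves whose isotopy class is $A$-invariant, choose one, $C$, with the largest number of curves; it may be empty. Fix a complete finite-area hyperbolic metric on $\Sigma$ and realize $C$ by geodesics. For $a\in A$ choose a homeomorphism $f_a$ representing the class of $a$ with $f_a(C)=C$. By Lemma~\ref{lem:pure} it preserves each component $R$ of $\Sigma-C$, and $a\mapsto f_a|_R$ is a well-defined homomorphism $A\to\operatorname{Mod}(R)$ \cite[Prop.~3.20]{FM}. Let $A_R$ be its image.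

\begin{lemma}\label{lem:AR}
Either $A_R$ is trivial, or $A_R\cong\mathbb Z$ and every nontrivial element of $A_R$ is pseudo-Anosov.
\end{lemma}

\begin{proof}
Suppose $\alpha\in A_R$ has infinite order and is not pseudo-Anosov. By (M2), $\mathcal C_\alpha$ is nonempty, and $\beta(\mathcal C_\alpha)=\mathcal C_{\beta\alpha\beta^{-1}}=\mathcal C_\alpha$ for $\beta\in A_R$ because $A_R$ is abelian. The curves of $\mathcal C_\alpha$ are not parallel to ends of $R$ or to each other, so $C\cup\mathcal C_\alpha$ is a multicurve in $\Sigma$. It is $A$-invariant and larger than $C$, a contradiction. Elements of finite order are trivial by Lemma~\ref{lem:piece}(b). So all nontrivial elements are pseudo-Anosov, and if there is one, then $A_R$ is abelian, torsion-free and, by (M3), virtually cyclic.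
\end{proof}

\subsection{The action}
The preimage $\widetilde C$ of $C$ in $\mathbb H^2=\widetilde\Sigma$ is a locally finite family of disjoint geodesic lines. Let $T$ be the graph with a vertex $v$ for each component $U_v$ of $\mathbb H^2-\widetilde C$ and an edge for each line. Each line separates $\mathbb H^2$, so $T$ is a tree. The group $K$ acts on $T$ with quotient $\mathcal G$. We write $K_v,K_e$ and later $\Gamma_v,\Gamma_e$ for stabilizers.

The region $U_v$ is convex, so it is the universal cover of the component $R$ below it, and $K_v\cong\pi_1(R)$ is nonabelian. For an edge $e$, the group $K_e=\langle c\rangle$ is generated by a hyperbolic element representing a curve of $C$; it is the centralizer of $c$ in $K$, and it fixes both endpoints of $e$. If $e\neq e'$, then $K_e\cap K_{e'}=1$, because a hyperbolic element has one axis. So distinct edges have distinct stabilizers. The same holds for vertices: if $K_v=K_w$ with $v\neq w$, then $K_v$ would fix $[v,w]$ and be cyclic.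

Let $\gamma\in\Gamma$ lie over $a$. By \eqref{eq:lift} there is a unique lift $\tilde f_\gamma$ of $f_a$ with $\tilde f_\gamma k\tilde f_\gamma^{-1}=\gamma k\gamma^{-1}$ for all $k\in K$. It preserves $\widetilde C$, so it induces an automorphism of $T$, which sends $v$ and $e$ to the vertex and the edge with $K$-stabilizers $\gamma K_v\gamma^{-1}$ and $\gamma K_e\gamma^{-1}$. This description does not involve $f_a$ and is multiplicative in $\gamma$. We obtain an action of $\Gamma$ on $T$ that extends the action of $K$, and
\begin{equation}\label{eq:action}
K_{\gamma v}=\gamma K_v\gamma^{-1},\qquad K_{\gamma e}=\gamma K_e\gamma^{-1}\qquad\text{determine }\gamma v\text{ and }\gamma e .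
\end{equation}
Lemma~\ref{lem:pure} translates as follows.
\begin{enumerate}
\item[(T1)] $\Gamma$ and $K$ have the same orbits of vertices and of oriented edges, since $f_a$ preserves components, curves and sides. Hence $\Gamma\backslash T=\mathcal G$, and $\Gamma$ acts without inversions, as $K$ does.
\item[(T2)] $\Gamma_v\to A$ is onto with kernel $K_v$: if $\gamma$ lies over $a$ and $\gamma v=kv$ with $k\in K$, then $k^{-1}\gamma\in\Gamma_v$ lies over $a$.
\item[(T3)] If $\gamma\in\Gamma_e$ and $K_e=\langle c\rangle$, then $\gamma c\gamma^{-1}=c$. Indeed $\gamma c\gamma^{-1}=c^{\pm1}$, and $\tilde f_\gamma$ preserves the direction of the axis of $c$.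
\item[(T4)] If $\gamma\in\Gamma_v$ lies over $a$ and $v$ lies over $R$, then conjugation by $\gamma$ on $K_v=\pi_1(R)$ is in the outer class of $f_a|_R$, because $\tilde f_\gamma$ restricts to a lift of $f_a|_R$ to $U_v$.
\end{enumerate}

\subsection{The central subgroups $B_v$}
The action of $K$ on $T$ is rigid: a nontrivial element fixes at most one edge. Elements of $\Gamma$ can fix more. If $f_a|_R$ is trivial, some element over $a$ acts trivially on all of $K_v$ and so fixes all edges at $v$. To keep track of this, let $B_v$ be the centralizer of $K_v$ in $\Gamma$.

\begin{lemma}\label{lem:Bv}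
Let $v$ be a vertex over $R$.
\begin{enumerate}
\item[(a)] $B_v$ fixes $v$ and every edge at $v$, and $\zeta B_v\zeta^{-1}=B_{\zeta v}$ for $\zeta\in\Gamma$.
\item[(b)] $B_v\to A$ is injective, and $B_v$ is central in $\Gamma_v$.
\item[(c)] $\Gamma_v=E_v\times B_v$, where $E_v=K_v$ if $A_R=1$, and $E_v=K_v\rtimes\langle t\rangle$ if $A_R\cong\mathbb Z$. In the second case every element $kt^i$ with $k\in K_v$, $i\neq0$, acts on $K_v$ by a pseudo-Anosov outer class.
\item[(d)] $\Gamma_v/B_v$ is torsion-free.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element of $B_v$ centralizes $K_v$ and its subgroups $K_e$ for edges $e$ at $v$, so it fixes $v$ and $e$ by \eqref{eq:action}. The last claim also follows from \eqref{eq:action}.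

(b) The nonabelian group $K_v$ has trivial centralizer in $K$, so $B_v\cap K=1$. As $K_v$ is normal in $\Gamma_v$, so is $B_v$; as $A$ is abelian, commutators lie in $K$. So $[\Gamma_v,B_v]\subset B_v\cap K=1$.

(c) We claim that the image of $B_v$ in $A$ is the kernel of $A\to A_R$. If $f_a|_R$ is trivial, take $\gamma\in\Gamma_v$ over $a$ by (T2); by (T4) it acts on $K_v$ as conjugation by some $k\in K_v$, and $k^{-1}\gamma\in B_v$. Conversely, if $b\in B_v$ lies over $a$, then $f_a|_R$ is trivial by (T4) and (M1). Hence the kernel of the surjection $\Gamma_v\to A_R$ is $K_vB_v=K_v\times B_v$. If $A_R\cong\mathbb Z$, let $t\in\Gamma_v$ map to a generator. Then $\Gamma_v=K_v\langle t\rangle B_v$, and if $kt^i\in B_v$, then $i=0$ and $k\in B_v\cap K=1$. Since $B_v$ is central, the product is direct. The last claim is Lemma~\ref{lem:AR}.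

(d) The quotient is $E_v$, an extension of a subgroup of $\mathbb Z$ by the torsion-free group $K_v$.
\end{proof}

\begin{example}\label{ex:tree}
For $\Gamma_{m,n}$ of Proposition~\ref{prop:example} take $C=\{C_1,C_2\}$; the construction makes sense for all $m,n$, since $f_{m,n}$ preserves curves, sides and orientations. Let $v$ be the vertex with $K_v=\langle c_1,c_2\rangle$ and $w$ its neighbor across the axis of $c_2$, so $K_w=\langle c_2,\,xc_1x^{-1}\rangle$. The edges $[x^{-1}w,v]$, $[v,w]$, $[w,xv]$ have stabilizers generated by $c_1$, $c_2$, $xc_1x^{-1}$. They are distinct, so $x$ is hyperbolic with $\ell(x)=2$ and axis $\dots,x^{-1}w,v,w,xv,\dots$. From $t(xc_1x^{-1})t^{-1}=c_2^{\,n}(xc_1x^{-1})c_2^{-n}$ and $x^{-1}(c_2^{-n}t)x=c_1^{\,m}t$ we get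
\[
B_{x^{-1}w}=\langle c_1^{\,m}t\rangle,\qquad B_v=\langle t\rangle,\qquad B_w=\langle c_2^{-n}t\rangle :
\]
on crossing an edge, the generator changes by the amount of twisting about the curve. The element $t$ fixes $[x^{-1}w,w]$. By \eqref{eq:action} it fixes the next edge $[w,xv]$ if and only if $n=0$. It fixes the edge preceding $x^{-1}w$, whose stabilizer is generated by $x^{-1}c_2x$, if and only if $m=0$, because $t(x^{-1}c_2x)t^{-1}=c_1^{-m}(x^{-1}c_2x)c_1^{\,m}$. So $\operatorname{Fix}(t)$ meets the axis of $x$ in a segment of length exactly $\ell(x)$ in the free case $mn\ne0$, and of length at least $\ell(x)+1$ otherwise.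
\end{example}

\subsection{Fixed sets}
The next four lemmas say that the groups $B_v$ are the only source of large fixed sets.

\begin{lemma}\label{lem:edge}
For every edge $e$, the group $\Gamma_e$ is abelian.
\end{lemma}

\begin{proof}
Let $v$ be an endpoint of $e$ and $K_e=\langle c\rangle$. Since $B_v\le\Gamma_e\le\Gamma_v=E_v\times B_v$, we have $\Gamma_e=(\Gamma_e\cap E_v)\times B_v$, and $B_v$ is abelian. The first factor contains $\Gamma_e\cap K_v=\langle c\rangle$ as a central subgroup by (T3), and the quotient embeds in $E_v/K_v$, so it is cyclic. A group that is cyclic modulo a central subgroup is abelian.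
\end{proof}

\begin{lemma}\label{lem:two}
If $\gamma\in\Gamma$ fixes two distinct edges $e,e'$ at a vertex $v$, then $\gamma\in B_v$.
\end{lemma}

\begin{proof}
Let $K_e=\langle c\rangle$ and $K_{e'}=\langle c'\rangle$. These elements do not commute, since the centralizer of $c$ in $K$ is $K_e$ and $K_e\cap K_{e'}=1$. By (T3), $\gamma$ centralizes both. Write $\gamma=kt^ib$ with $k\in K_v$ and $b\in B_v$, where $i=0$ if $A_R=1$. Then $kt^i$ centralizes $c$ and $c'$. If $i=0$, then $k\in K_e\cap K_{e'}=1$ and $\gamma=b$.

Suppose $i\ne0$. The elements $c,c'$ are peripheral in $R$, so Lemma~\ref{lem:pA} does not apply to them, but it applies to a product. Take a complete finite-area metric on $R$ itself, not the one induced from $\Sigma$. Then $c,c'$ are noncommuting parabolic elements, so their fixed points differ, and after conjugation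
\[
c=\pm\begin{pmatrix}1&\nu\\0&1\end{pmatrix},\qquad c'=\pm\begin{pmatrix}1&0\\ \mu&1\end{pmatrix},\qquad \mu\nu\neq0 .
\]
The trace of $c^jc'$ is $\pm(2+j\mu\nu)$, so $c^jc'$ is hyperbolic for large $j$. It is fixed by $kt^i$, which contradicts Lemmas~\ref{lem:Bv}(c) and~\ref{lem:pA}.
\end{proof}

Ping-pong requires control of all powers of an elliptic element. This is where Lemma~\ref{lem:Bv}(d), and through it Lemma~\ref{lem:piece}(b), is used.

\begin{lemma}\label{lem:powers}
If $\gamma\in\Gamma$ is elliptic and $m\neq0$, then $\operatorname{Fix}(\gamma^m)=\operatorname{Fix}(\gamma)$.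
\end{lemma}

\begin{proof}
Suppose that $\gamma$ fixes a vertex $v$ and $\gamma^m$ fixes an edge $e$ at $v$. We claim that $\gamma e=e$. Otherwise $\gamma^m$ fixes the distinct edges $e$ and $\gamma e$ at $v$, so $\gamma^m\in B_v$ by Lemma~\ref{lem:two}, then $\gamma\in B_v$ by Lemma~\ref{lem:Bv}(d), and $\gamma e=e$ after all. Now let $p\in\operatorname{Fix}(\gamma)$ and $x\in\operatorname{Fix}(\gamma^m)$ be vertices. Then $\gamma^m$ fixes $[p,x]$, and applying the claim to the edges of $[p,x]$ one after another, starting at $p$, gives $\gamma x=x$.
\end{proof}

\begin{lemma}\label{lem:noncomm}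
Let $e\neq e'$ be edges at a vertex $p$, and let $\gamma\in\Gamma_e\setminus B_p$ and $\gamma'\in\Gamma_{e'}\setminus B_p$. Then $\gamma$ and $\gamma'$ do not commute.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:two}, $\gamma e'\neq e'$. If $\gamma$ and $\gamma'$ commuted, $\gamma'$ would fix the edges $e'$ and $\gamma e'$ at $p$, and so lie in $B_p$.
\end{proof}

\section{Vertex stabilizers}\label{sec:vertex}

\begin{proposition}\label{prop:vertex}
For every vertex $v$, the group $\Gamma_v$ has \textup{(CF)}.
\end{proposition}

By Lemmas~\ref{lem:Bv}(c), \ref{lem:free}(c) and~\ref{lem:surface}, only $E=L\rtimes\langle t\rangle$ needs attention, where $L=K_v=\pi_1(R)$ and $t$ acts by a pseudo-Anosov class. A two-generator subgroup $J$ of $E$ is again an extension of a cyclic group by $J_0=J\cap L$, and the proof goes by the size of $J_0$. Finite index in $L$ is excluded by counting Betti numbers. If $J_0$ is infinitely generated, $J$ has the shape \eqref{eq:shift}. If $J_0$ is finitely generated of infinite index, it is carried by a cover of $R$ with finitely many boundary geodesics; a pseudo-Anosov class would have to permute them, which Lemma~\ref{lem:pA} forbids.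

\begin{proof}
Let $\rho\colon E\to\mathbb Z$ be the projection with kernel $L$, and let $J\le E$ be generated by two elements. We show that $J$ is abelian or free. If $\rho(J)=0$, use Lemma~\ref{lem:surface}. Otherwise, multiplying one generator by powers of the other as in the Euclidean algorithm, we get $J=\langle s,u\rangle$ with $\rho(s)=d\neq0$ and $u\in L$. If $u=1$, then $J$ is cyclic, so let $u\neq1$. Put $u_i=s^ius^{-i}$. The subgroup generated by the $u_i$ is normal in $J$, it lies in $L$, and the quotient is generated by the image of $s$, on which $\rho$ is injective. So this subgroup is $J_0=J\cap L$, and $J=J_0\rtimes\langle s\rangle$.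

\emph{The index of $J_0$ in $L$ is infinite.} Otherwise $J$ has finite index in $E_d=L\rtimes\langle t^d\rangle$. Its image in the abelianization of $E_d$ has finite index, so $b_1(J)\ge b_1(E_d)$. The abelianization of $E_d$ is $\mathbb Z$ times the coinvariants of $t^d$ on $H_1(R;\mathbb Z)$, so $b_1(E_d)\ge3$ by (T4) and Lemma~\ref{lem:piece}(c). But $b_1(J)\le2$.

Hence $J_0$ is a nontrivial free group, and its rank is the dimension of $W=J_0^{\mathrm{ab}}\otimes\mathbb Q$. Conjugation by $s$ makes $W$ a module over $\mathbb Q[s,s^{-1}]$, generated by the class $[u]$. So $W\cong\mathbb Q[s,s^{-1}]/\mathfrak a$ for an ideal $\mathfrak a$, and $W$ has finite dimension if $\mathfrak a\ne0$.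

\emph{Case $\mathfrak a=0$.} The classes $[u_i]$ are linearly independent. Any $m$ of the $u_i$ generate a free group of rank $r\le m$ whose image spans an $m$-dimensional subspace of $W$, so $r=m$ and these $u_i$ are a basis of it. Thus $J_0$ is free on the $u_i$, and $J$ has the presentation \eqref{eq:shift}, with $s$ in place of $t$. It is free on $u,s$.

\emph{Case $\mathfrak a\neq0$, $J_0$ of rank one.} Let $J_0=\langle w\rangle$, so $sws^{-1}=w^{\pm1}$. If the sign is $+$, then $J$ is abelian. Suppose it is $-$. Then $s^2$ centralizes $w$ and acts on $L$ by a pseudo-Anosov class, so by Lemma~\ref{lem:pA} $w$ is conjugate in $L$ to $\delta^j$, with $\delta$ a simple loop around an end of $R$. In particular $R$ is noncompact and $L$ is free. The mapping class of $s$ fixes this end and preserves orientation, so $s\delta s^{-1}$ is conjugate to $\delta$ in $L$. Then $w^{-1}=sws^{-1}$ is conjugate to $\delta^j$, hence to $w$, against Lemma~\ref{lem:free}(d).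

\emph{Case $\mathfrak a\neq0$, $J_0$ of finite rank at least two.} We derive a contradiction. Write $R=\mathbb H^2/L$ with finite area. Let $\Lambda_0\subset S^1_\infty$ be the limit set of $J_0$; as $J_0$ is torsion-free, discrete and nonabelian, it is nonelementary, and $\Lambda_0$ is the closure of the set of fixed points of its nontrivial elements. The \emph{convex core} of $\mathbb H^2/J_0$ is the quotient of the convex hull of $\Lambda_0$. For a finitely generated Fuchsian group it has finite area and its boundary consists of finitely many closed geodesics. The boundary is nonempty, since otherwise the core is the whole surface $\mathbb H^2/J_0$, which has infinite area as a cover of $R$ of infinite degree. The components of $S^1_\infty\setminus\Lambda_0$ correspond to the boundary lines of the convex hull. So they form a finite, nonempty set of $J_0$-orbits, and the stabilizer in $J_0$ of each is generated by a hyperbolic element.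

By (M6) and \eqref{eq:lift} there is a homeomorphism $\tilde s$ of $S^1_\infty$ with $\tilde sk\tilde s^{-1}=sks^{-1}$ on $S^1_\infty$ for all $k\in L$. It maps the fixed points of $k$ to those of $sks^{-1}$. Since $sJ_0s^{-1}=J_0$, it preserves $\Lambda_0$ and permutes the $J_0$-orbits of complementary intervals. So there are an interval $I$, an integer $m\ge1$ and $j\in J_0$ with $j\tilde s^{\,m}I=I$. Then $js^m$ normalizes the stabilizer $\langle w\rangle$ of $I$ in $J_0$, and $(js^m)^2$ centralizes the hyperbolic element $w$. As $\rho((js^m)^2)=2md\neq0$, this contradicts Lemmas~\ref{lem:Bv}(c) and~\ref{lem:pA}.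
\end{proof}

\begin{remark}
The step that excludes finite index fails outside $\mathcal I(\Sigma)$. On the once-punctured torus, with $K$ free on $a,b$, the product of two Dehn twists $a\mapsto ab$, $b\mapsto bab$ acts on $H_1$ with trivial coinvariants. The group $K\rtimes\langle t\rangle$ is generated by $a$ and $t$, is nonabelian, and has $b_1=1$, so it is not free.
\end{remark}

\section{The twist lemma}\label{sec:twist}

Let $e=[x,y]$ be an edge and let $b\in B_x$, $b'\in B_y$ lie over the same element of $A$. Both fix $e$, so they differ by a power of the generator of $K_e$; Example~\ref{ex:tree} shows that the exponent measures twisting about the curve below $e$. An element lying in $B_{x_1}\cap\dots\cap B_{x_\ell}$ along a fundamental segment of an axis witnesses that there is no twisting at $\ell-1$ of the $\ell$ edges of the segment. The lemma says that then there is none at the last edge either.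

\begin{lemma}\label{lem:twist}
Let $\eta\in\Gamma$ be hyperbolic with translation length $\ell$, and let $x_0,x_1,\dots,x_\ell=\eta x_0$ be consecutive vertices of its axis. If $\gamma\in B_{x_i}$ for $1\le i\le\ell$, then $\gamma\eta=\eta\gamma$.
\end{lemma}

\begin{proof}
Let $e_i=[x_{i-1},x_i]$, let $\gamma$ lie over $a\in A$, and put $\gamma'=\eta^{-1}\gamma\eta$. Then $\gamma'\in\eta^{-1}B_{x_\ell}\eta=B_{x_0}$, and $\gamma'$ lies over $a$ because $A$ is abelian. Both $\gamma\in B_{x_1}$ and $\gamma'\in B_{x_0}$ fix $e_1$, so
\[
\kappa=\gamma'^{-1}\gamma\in K\cap\Gamma_{e_1}=K_{e_1}=\langle c\rangle .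
\]
We must show $\kappa=1$. Suppose $\kappa=c^i$ with $i\neq0$. We compute the image of $\kappa$ under $K\to H_1(\widehat\Sigma;\mathbb Z)$ in two ways.

First, no $e_j$ with $2\le j\le\ell$ is in the orbit of $e_1$. For if $e_j=\zeta e_1$, then $\zeta$ maps $\{x_0,x_1\}$ to $\{x_{j-1},x_j\}$, and $\gamma\in B_{x_{j-1}}\cap B_{x_j}$ gives $\zeta^{-1}\gamma\zeta\in B_{x_0}\cap B_{x_1}$. This element lies over $a$, so by Lemma~\ref{lem:Bv}(b) it equals both $\gamma'$ and $\gamma$, and $\kappa=1$. Therefore the image of $[x_0,\eta x_0]$ in $\mathcal G=\Gamma\backslash T$ is a closed edge path that runs through the image of $e_1$ exactly once. It is traced by a closed curve that crosses the curve of $C$ represented by $c$ exactly once. The intersection number is $\pm1$, so $[c]\neq0$ in the torsion-free group $H_1(\widehat\Sigma;\mathbb Z)$, and $[\kappa]=i[c]\neq0$.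

Second, by (T1) there is $k\in K$ with $kx_0=x_\ell$. Then $k^{-1}\gamma k\in B_{x_0}$ lies over $a$, so $k^{-1}\gamma k=\gamma'$ and
\[
\kappa=k^{-1}\,(\gamma^{-1}k\gamma).
\]
Conjugation by $\gamma^{-1}$ on $K$ induces $(f_a)_*^{-1}=\mathrm{id}$ on $H_1(\widehat\Sigma;\mathbb Z)$, so $[\kappa]=-[k]+[k]=0$. This is a contradiction.
\end{proof}

In Example~\ref{ex:tree} with $n=0$, take $\eta=x$, $\gamma=t$ and $(x_0,x_1,x_2)=(x^{-1}w,v,w)$. Then $\kappa=x^{-1}t^{-1}xt=c_1^{-m}$, and the proof is the implication that $m+n=0$ and $n=0$ force $m=0$.

\section{Proof of the extension theorem}\label{sec:proofB}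

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Let $g,h\in\Gamma$. If their images in $Q$ do not commute, these generate a nonabelian free group and Lemma~\ref{lem:free}(b) applies. Otherwise the images generate an abelian group $A$. Replace $\Gamma$ by the preimage of $A$, so that Sections \ref{sec:tree}--\ref{sec:twist} apply. Let $H=\langle g,h\rangle$, assume that $H$ is nonabelian, and let us show that $H$ is free. This statement does not depend on the generators, so we may assume that
\begin{equation}\label{eq:min}
\ell(g)+\ell(h)\text{ is minimal among all generating pairs of }H .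
\end{equation}
If $H$ fixes a vertex, it is free by Proposition~\ref{prop:vertex}. Assume that it does not. The cases below are governed by the overlap of the fixed sets or axes of $g$ and $h$. All ping-pong sets are sets of vertices of $T$, and $m$ denotes an arbitrary nonzero integer.

\medskip\noindent\textbf{Case 1: $g$ and $h$ are elliptic.} The subtrees $\operatorname{Fix}(g)$ and $\operatorname{Fix}(h)$ are disjoint. Let $[u,w]$ be the bridge, $u\in\operatorname{Fix}(g)$, and remove the interior of an edge $\varepsilon$ of it to get half-trees $T_u\ni u$ and $T_w\ni w$. A vertex $x$ lies in $T_w$ only if $[u,x]$ begins with the first edge $\varepsilon_1$ of the bridge. This edge is not in $\operatorname{Fix}(g)=\operatorname{Fix}(g^m)$ (Lemma~\ref{lem:powers}). So for $x\in T_w$ the path $[u,g^mx]=g^m[u,x]$ begins with $g^m\varepsilon_1\neq\varepsilon_1$, and $g^mx\in T_u$. Exchanging the roles, $h^mT_u\subset T_w$. By Lemma~\ref{lem:pp}, $H$ is free.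

\medskip\noindent\textbf{Case 2: one generator is elliptic and the other hyperbolic.} Say $g$ is elliptic. Let $Y=\operatorname{Fix}(g)=\operatorname{Fix}(g^m)$, let $M$ be the axis of $h$, $\ell=\ell(h)$ and $\operatorname{pr}=\operatorname{pr}_M$. The intersection $Y\cap M$ is empty or a segment, ray or line.

\smallskip\noindent\emph{Case 2a: $Y\cap M=\emptyset$.} Let $[y,q]$ be the bridge, $y\in Y$, $q\in M$, with first edge $\varepsilon_1$. Put $X_1=\{x:\operatorname{pr}(x)\neq q\}$ and $X_2=\{x:\operatorname{pr}(x)=q\}$. Since $h^mq\neq q$, we have $h^mX_2\subset X_1$. If $x\in X_1$, then $[y,x]$ passes through $q$ and so begins with $\varepsilon_1$. As $g^m\varepsilon_1\neq\varepsilon_1$, the path $[y,g^mx]$ does not begin with $\varepsilon_1$, so $g^mx\notin X_1$. Ping-pong applies.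

\smallskip\noindent\emph{Case 2b: $Y\cap M=[a,b]$ has length less than $\ell$, possibly $a=b$.} Put $X_1=\{x:\operatorname{pr}(x)\notin[a,b]\}$ and $X_2=\{x:\operatorname{pr}(x)\in[a,b]\}$. Since $h^m[a,b]$ is disjoint from $[a,b]$, we have $h^mX_2\subset X_1$. Let $x\in X_1$ and name the endpoints so that $a$ is the one nearer to $\operatorname{pr}(x)$. Then $[a,x]$ begins with an edge $\varepsilon\subset M$ outside $[a,b]$, and $[a,g^mx]$ begins with $g^m\varepsilon\neq\varepsilon$. If $g^m\varepsilon\not\subset M$, then $\operatorname{pr}(g^mx)=a$ by \eqref{eq:proj}, so $g^mx\in X_2$ and ping-pong applies. It remains to exclude that $g^m\varepsilon$ is the other edge of $M$ at $a$. If $a\neq b$, that edge is fixed by $g^m$, so it is not the image of $\varepsilon$.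

Let $a=b$, and let $\varepsilon_-,\varepsilon_+$ be the edges of $M$ at $a$, with $\varepsilon_+$ pointing toward $ha$. Suppose that a power of $g$ carries one to the other; after a change of sign, $g^m\varepsilon_-=\varepsilon_+$. Then $g^{-m}$ folds the axis back on itself, and this shortens $h$. Let $\eta=g^{-m}h$ and let $a_1$ be the other endpoint of $\varepsilon_-$. The segments $[a,\eta a]=g^{-m}[a,ha]$ and $[a,\eta^{-1}a]=[a,h^{-1}a]$ have length $\ell$, and both begin with $\varepsilon_-$. Applying $\eta$ to the second, we see that $[\eta a,a]$ begins with $\eta\varepsilon_-$. So $a_1$ and $\eta a_1$ lie on $[a,\eta a]$ at distance one from $a$ and from $\eta a$, respectively. If $\ell=1$, then $\eta a=a_1$ and $\eta a_1=a$, an inversion, against (T1). If $\ell\ge2$, then $d(a_1,\eta a_1)=\ell-2$, so $\ell(\eta)<\ell(h)$ while $\langle g,\eta\rangle=H$, against \eqref{eq:min}.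

\smallskip\noindent\emph{Case 2c: $Y\cap M$ has length exactly $\ell$.} Now $Y\cap M$ and its translate by $h$ share a vertex, so the sets of Case 2b do not work. At this vertex $g$ and a conjugate of $g$ interact, and we first show that they interact freely. Number the vertices $x_i$ of $M$, $i\in\mathbb Z$, so that $hx_i=x_{i+\ell}$ and $Y\cap M=[x_0,x_\ell]$, and let $e_i=[x_{i-1},x_i]$. Since $g$ fixes neither $e_0$ nor $e_{\ell+1}$, it lies neither in $B_{x_0}$ nor in $B_{x_\ell}$. Let $g'=h^{-1}gh$. It fixes $h^{-1}e_\ell=e_0$, and $g'\notin h^{-1}B_{x_\ell}h=B_{x_0}$. By Lemma~\ref{lem:noncomm}, applied to $g\in\Gamma_{e_1}$ and $g'\in\Gamma_{e_0}$, they do not commute. By Proposition~\ref{prop:vertex} and Lemma~\ref{lem:free}(a), $V=\langle g,g'\rangle\le\Gamma_{x_0}$ is free on $g,g'$. We claim that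
\begin{equation}\label{eq:V}
V\cap\Gamma_{e_1}=\langle g\rangle,\qquad V\cap\Gamma_{e_0}=\langle g'\rangle,\qquad ve_1\neq e_0\ \text{ for all }v\in V.
\end{equation}
By Lemma~\ref{lem:edge}, $V\cap\Gamma_{e_1}$ is abelian, hence cyclic, and it contains the basis element $g$, which is not a proper power since its image in $V^{\mathrm{ab}}=\mathbb Z^2$ is not. This gives the first equality, and the second follows with $g',e_0$ in place of $g,e_1$. If $ve_1=e_0$, then $vgv^{-1}\in V\cap\Gamma_{e_0}=\langle g'\rangle$, which is false in $V^{\mathrm{ab}}$.

Let $F$ be the free group on letters $\mathsf g,\tau$, and let $\phi\colon F\to H$ send them to $g,h$. The subgroup $\langle\mathsf g,\tau^{-1}\mathsf g\tau\rangle$ maps isomorphically onto $V$, because its two generators map to a basis. We identify it with $V$, so that $g'=\tau^{-1}g\tau$ in $F$. Let $\omega\in F$ be nontrivial and write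
\[
\omega=v_0\tau^{\epsilon_1}v_1\cdots\tau^{\epsilon_r}v_r,\qquad v_j\in V,\quad\epsilon_j=\pm1,
\]
with $r$ minimal. If $r=0$, then $\phi(\omega)=v_0\neq1$. Let $r\ge1$. By minimality there is no subword $\tau^{-1}v_j\tau$ with $v_j\in\langle g\rangle$ and no subword $\tau v_j\tau^{-1}$ with $v_j\in\langle g'\rangle$, as these lie in $V$. Put $\omega_j=v_0h^{\epsilon_1}v_1\cdots h^{\epsilon_j}v_j\in H$ and $y_j=\omega_jx_0$, so $y_0=x_0$ and $y_r=\phi(\omega)x_0$. Since $V$ fixes $x_0$,
\[
[y_j,y_{j+1}]=\omega_j\,[x_0,h^{\epsilon_{j+1}}x_0],\qquad [y_j,y_{j-1}]=\omega_jv_j^{-1}[x_0,h^{-\epsilon_j}x_0],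
\]
and these segments have length $\ell$. The segment $[x_0,h^{\epsilon}x_0]$ begins with $e(\epsilon)$, where $e(1)=e_1$ and $e(-1)=e_0$. So the concatenation of the segments $[y_j,y_{j+1}]$ backtracks at $y_j$ only if $v_j\,e(\epsilon_{j+1})=e(-\epsilon_j)$. By \eqref{eq:V} this forces $\epsilon_{j+1}=-\epsilon_j$, and then $v_j\in\langle g\rangle$ if $\epsilon_{j+1}=1$ and $v_j\in\langle g'\rangle$ if $\epsilon_{j+1}=-1$. These are the excluded subwords. Hence $d(x_0,\phi(\omega)x_0)=r\ell>0$. So $\phi$ is injective and $H$ is free.

\smallskip\noindent\emph{Case 2d: $Y\cap M$ has length at least $\ell+1$, possibly infinite.} Choose consecutive vertices $x_0,\dots,x_{\ell+1}$ of $Y\cap M$, numbered in the direction of $h$, so $x_\ell=hx_0$. Then $g$ fixes two edges at each $x_i$ with $1\le i\le\ell$, so $g\in B_{x_i}$ by Lemma~\ref{lem:two}. By Lemma~\ref{lem:twist}, $gh=hg$, although $H$ is nonabelian. This case does not occur.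

\medskip\noindent\textbf{Case 3: $g$ and $h$ are hyperbolic.} Let $M_g,M_h$ be the axes, $O=M_g\cap M_h$, and say $\ell(h)\le\ell(g)$. Suppose $O$ has length at least $\ell(h)$. Replacing $h$ by $h^{-1}$ if necessary, $g$ and $h$ translate in the same direction along $O$, and there is a vertex $p$ with $[p,hp]\subset O$. The points $hp$ and $gp$ lie on $M_g$ on the same side of $p$, so $d(hp,gp)=\ell(g)-\ell(h)$. As $gh^{-1}$ sends $hp$ to $gp$, we get $\ell(gh^{-1})<\ell(g)$, and the generating pair $(gh^{-1},h)$ contradicts \eqref{eq:min}. So $O$ is empty or a segment shorter than both translation lengths.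

If $O\neq\emptyset$, put $O_g=O_h=O$. If $O=\emptyset$, let $[q_g,q_h]$ be the bridge from $M_g$ to $M_h$ and put $O_g=\{q_g\}$, $O_h=\{q_h\}$. In both cases $g^mO_g\cap O_g=\emptyset$ and $h^mO_h\cap O_h=\emptyset$. Let
\[
X_g=\{x:\operatorname{pr}_{M_g}(x)\notin O_g\},\qquad X_h=\{x:\operatorname{pr}_{M_h}(x)\notin O_h\}.
\]
We claim that $\operatorname{pr}_{M_g}(x)\in O_g$ for $x\in X_h$. If $O\neq\emptyset$, let $o$ be the endpoint of $O$ nearer to $\operatorname{pr}_{M_h}(x)$; then $[o,x]$ begins with an edge of $M_h$ outside $O$, which is not an edge of $M_g$, and $\operatorname{pr}_{M_g}(x)=o$ by \eqref{eq:proj}. If $O=\emptyset$, then $[q_g,x]$ passes through $q_h$, so it begins with the first edge of the bridge, and $\operatorname{pr}_{M_g}(x)=q_g$. The claim gives $X_g\cap X_h=\emptyset$, and $\operatorname{pr}_{M_g}(g^mx)\in g^mO_g$ for $x\in X_h$, so $g^mX_h\subset X_g$. Exchanging $g$ and $h$ in this paragraph gives $h^mX_g\subset X_h$. By Lemma~\ref{lem:pp}, $H$ is free.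
\end{proof}

\section{Braid groups and mapping class groups}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:braid}]
By Lemma~\ref{lem:free}(a) it suffices to prove (CF). A collar of $\partial S$ gives an isotopy of embeddings $S\to S$ from the identity to an embedding into the interior, preserving the interior at all times. Applied coordinatewise, it shows that $F_n(\operatorname{int}S)\to F_n(S)$ is a homotopy equivalence. So we assume $\partial S=\emptyset$. Let $F_0$ be a point and $PB_0=1$.

\emph{Reduction to $\chi(S)<0$.} The surfaces with $\chi(S)\ge0$ are $\mathbb C$, $\mathbb C^*$, $T^2$ and $S^2$. Each carries a group that acts simply transitively on $F_k(S)$ for a small $k$: affine maps on $F_2(\mathbb C)$, multiplications on $F_1(\mathbb C^*)$, translations on $F_1(T^2)$, and M\"obius maps on $F_3(S^2)$. Moving the first $k$ points to a standard position gives homeomorphisms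
\begin{align*}
F_n(\mathbb C)&\cong\mathbb C\times\mathbb C^*\times F_{n-2}(\mathbb C\setminus\{0,1\}) &&(n\ge2),\\
F_n(\mathbb C^*)&\cong\mathbb C^*\times F_{n-1}(\mathbb C\setminus\{0,1\}) &&(n\ge1),\\
F_n(T^2)&\cong T^2\times F_{n-1}(T^2\setminus\{0\}) &&(n\ge1),\\
F_n(S^2)&\cong\operatorname{PSL}_2(\mathbb C)\times F_{n-3}(\mathbb C\setminus\{0,1\}) &&(n\ge3).
\end{align*}
The remaining groups $PB_1(\mathbb C)$, $PB_1(S^2)$ and $PB_2(S^2)$ are trivial; for the last, $F_2(S^2)$ fibers over $S^2$ with fiber $\mathbb C$. So $PB_n(S)$ is trivial or the product of $\mathbb Z$, $\mathbb Z$, $\mathbb Z^2$ or $\mathbb Z/2$, respectively, with a group $PB_m(S')$, where $m\ge0$ and $\chi(S')=-1$. By Lemma~\ref{lem:free}(c) it suffices to treat $\chi(S)<0$.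

\emph{The case $\chi(S)<0$.} We use induction on $n$. The case $n=0$ is trivial and $n=1$ is Lemma~\ref{lem:surface}. Let $n\ge2$, let $P=(p_1,\dots,p_{n-1})$ be the base configuration and $\Sigma=S\setminus\{p_1,\dots,p_{n-1}\}$, so $\chi(\Sigma)<0$ and $\widehat\Sigma=\widehat S$. Forgetting the last point is the Fadell--Neuwirth fibration $F_n(S)\to F_{n-1}(S)$, with connected fiber $\Sigma$. All spaces $F_k(S)$ are aspherical, by induction along these fibrations. The long exact sequence gives
\[
1\to K=\pi_1(\Sigma)\to PB_n(S)\to PB_{n-1}(S)\to1 .
\]
Represent an element of $PB_{n-1}(S)$ by a smooth loop $\beta=(\beta_1,\dots,\beta_{n-1})$ at $P$. By isotopy extension there is a compactly supported isotopy $(f_s)_{0\le s\le1}$ of $S$ with $f_0=\mathrm{id}$ and $f_s(p_i)=\beta_i(s)$. The map $(s,x)\mapsto(s,f_s(x))$ carries $\{s\}\times\Sigma$ onto the fiber over $\beta(s)$, so it identifies the pullback of the fibration to the loop with the mapping torus of $f_1|_\Sigma$. Hence the outer action of $[\beta]$ on $K$ is induced by $f_1|_\Sigma$ or its inverse, depending on conventions. This homeomorphism preserves orientation. It fixes each $p_i$, and it fixes the punctures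 of $S$ because its support is compact. Its extension to $\widehat S$ is isotopic to the identity through the extensions of the $f_s$, so it acts trivially on $H_1(\widehat\Sigma;\mathbb Z)$. Thus its class lies in $\mathcal I(\Sigma)$. By induction $PB_{n-1}(S)$ has (CF), and Theorem~\ref{thm:ext} shows that $PB_n(S)$ has (CF).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:mcg}]
Treat marked points as punctures, let $S_k$ be $S$ with $k$ points removed, and let $\operatorname{PMod}$ denote the subgroup of classes fixing every puncture. Filling in the last point gives Birman's exact sequence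
\[
1\to\pi_1(S_{n-1})\to\operatorname{PMod}(S_n)\to\operatorname{PMod}(S_{n-1})\to1 ,
\]
whose outer action is the natural map to $\operatorname{Out}(\pi_1(S_{n-1}))$. Taking preimages of $Q$ gives $1\to\pi_1(S_{n-1})\to\Gamma_n\to\Gamma_{n-1}\to1$ with $\Gamma_0=Q$. Elements of $\Gamma_{n-1}$ fix all punctures of $S_{n-1}$ and act on $H_1(\widehat S;\mathbb Z)$ through $Q$, that is, trivially. So $\Gamma_{n-1}\le\mathcal I(S_{n-1})$, and Theorem~\ref{thm:ext} applies inductively.
\end{proof}

\begin{thebibliography}{BLM}

\bibitem[BLM]{BLM} Birman, Lubotzky and McCarthy.

\bibitem[CB]{CB} Casson and Bleiler.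

\bibitem[FM]{FM} Farb and Margalit, \emph{A Primer on Mapping Class Groups}.

\bibitem[FLP]{FLP} Fathi, Laudenbach and Po\'enaru.

\bibitem[LM]{LM} Christopher J Leininger and Dan Margalit, \emph{Two-generator subgroups of the pure braid group}, arXiv:0812.1783 (2008).

\bibitem[McC]{McC} McCarthy, on centralizers.

\end{thebibliography}
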